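# Half of the product rule: skew products of Dirichlet series outside the weak product

## 1. Factors on separate primes and the triangle of the Hilbert matrix

Let $\mathscr H^2$ be the Hardy space of Dirichlet series,
$$\mathscr H^2=\Big\{f(s)=\sum_{n=1}^\infty a_nn^{-s}:\ \|f\|=\Big(\sum_{n=1}^\infty|a_n|^2\Big)^{1/2}<\infty\Big\}.$$
Differentiation acts by $\partial\big(\sum a_nn^{-s}\big)=-\sum_{n\ge2}a_n\log n\,n^{-s}$. On series without constant term it has the inverse $\partial^{-1}\big(\sum_{n\ge2}c_nn^{-s}\big)=-\sum_{n\ge2}\frac{c_n}{\log n}n^{-s}$. If $f=\sum a_mm^{-s}$ and $g=\sum b_nn^{-s}$, then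
$$\partial^{-1}(f\,\partial g)=\sum_{mn\ge2}a_mb_n\,\theta(m,n)\,(mn)^{-s},\qquad \theta(m,n)=\frac{\log n}{\log m+\log n}.\tag{1}$$
For instance $f=2^{-s}$, $g=3^{-s}$ give $\partial^{-1}(f\,\partial g)=\frac{\log3}{\log6}\,6^{-s}$. The weight $\theta(m,n)\in[0,1]$ is the share of $n$ in the size of $mn$.

The product rule $\partial(fg)=f\,\partial g+g\,\partial f$ splits $fg$, up to its constant term, into two halves $\partial^{-1}(f\,\partial g)$ and $\partial^{-1}(g\,\partial f)$. The question of these notes is whether one half alone is still a sum of products of functions in $\mathscr H^2$, with control of the norms. We begin with a version that is easy because every factor is told which primes it may use.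

For an integer $R\ge2$ put $J=\{0,\dots,R-1\}$ and $A=(a_{jk})_{j,k\in J}$ with $a_{jk}=\frac1{k-j}$ for $j\ne k$ and $a_{jj}=0$.

**Lemma 1.** (i) $\big|\sum_{j,k}a_{jk}\alpha_j\beta_k\big|\le\pi\|\alpha\|\|\beta\|$ for $\alpha,\beta\in\mathbb C^J$; that is, $\|A\|\le\pi$.
(ii) If real numbers $\vartheta_{jk}$ satisfy $\vartheta_{jk}\ge\frac34$ for $j<k$ and $\vartheta_{jk}\le\frac14$ for $j>k$, then $\frac1R\sum_{j\ne k}a_{jk}\vartheta_{jk}\ge\frac12(\log R-1)$.

**Proof.** (i) This is Hilbert's inequality. Let $\varphi(t)=i(\pi-t)$ on $(0,2\pi)$. Integration by parts gives $\frac1{2\pi}\int_0^{2\pi}\varphi(t)e^{-ilt}\,dt=\frac1l$ for $l\ne0$, and the integral is $0$ for $l=0$. Hence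
$$\sum_{j,k}a_{jk}\alpha_j\beta_k=\frac1{2\pi}\int_0^{2\pi}\varphi(t)\Big(\sum_j\alpha_je^{ijt}\Big)\Big(\sum_k\beta_ke^{-ikt}\Big)dt .$$
Since $|\varphi|\le\pi$, Cauchy–Schwarz and Parseval give the bound.

(ii) For $j>k$ we have $a_{jk}=-\frac1{j-k}$, so $a_{jk}\vartheta_{jk}\ge-\frac14\cdot\frac1{j-k}$. For $j<k$, $a_{jk}\vartheta_{jk}\ge\frac34\cdot\frac1{k-j}$. There are $R-l$ pairs $j<k$ with $k-j=l$, and as many with $j-k=l$. So
$$\frac1R\sum_{j\ne k}a_{jk}\vartheta_{jk}\ge\Big(\frac34-\frac14\Big)\sum_{l=1}^{R-1}\frac{R-l}{Rl}=\frac12\Big(\sum_{l=1}^{R-1}\frac1l-\frac{R-1}R\Big)\ge\frac12(\log R-1),$$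
because $\sum_{l=1}^{R-1}\frac1l\ge\int_1^R\frac{dt}t$. $\blacksquare$

With all $\vartheta_{jk}$ equal, the sum in (ii) would be zero, since $A$ is antisymmetric. The weights break this cancellation by favoring the upper triangle.

Now choose primes in the order $y_0,y_0',y_1,y_1',y_2,\dots$, each with logarithm at least three times that of the previous one. If $j<k$, then $y'_k$ comes after $y_j$, so $\log y_j\le\frac13\log y_k'$ and $\theta(y_j,y'_k)\ge\frac1{1+1/3}=\frac34$. If $j>k$, then $y_j$ comes after $y'_k$, so $\log y'_k\le\frac13\log y_j$ and $\theta(y_j,y'_k)\le\frac{1/3}{1+1/3}=\frac14$. So $\theta$ acts on the pairs $(y_j,y_k')$ nearly as truncation to a triangle.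

For $F=\sum_{j,k}F_{jk}(y_jy_k')^{-s}$ let $\|F\|_{\mathrm{sep}}$ be the infimum of $\sum_i\|f_i\|\|g_i\|$ over finite representations $F=\sum_if_ig_i$ in which each $f_i$ is a combination of the $y_j^{-s}$ and each $g_i$ a combination of the $y_k'^{-s}$.

**Lemma 2.** Let $f=R^{-1/2}\sum_jy_j^{-s}$ and $g=R^{-1/2}\sum_ky_k'^{-s}$, so $\|f\|=\|g\|=1$. Then $\|\partial^{-1}(f\,\partial g)\|_{\mathrm{sep}}\ge\frac1{2\pi}(\log R-1)$.

**Proof.** By Lemma 1(i), applied to each product $f_ig_i$ and summed, $|\sum a_{jk}F_{jk}|\le\pi\|F\|_{\mathrm{sep}}$. For $F=\partial^{-1}(f\,\partial g)$ we have $F_{jk}=\frac1R\theta(y_j,y'_k)$, and Lemma 1(ii) gives $\sum a_{jk}F_{jk}\ge\frac12(\log R-1)$. $\blacksquare$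

What changes when all factorizations are allowed? Everything: the integer $y_jy'_k$ does not remember that $y_j$ should belong to the left factor. It also splits as $1\cdot(y_jy'_k)$. For the $F$ of Lemma 2, or for any $f=\sum\alpha_jy_j^{-s}$ and $g=\sum\beta_ky_k'^{-s}$, the series $F=\partial^{-1}(f\,\partial g)$ has coefficients $\alpha_j\beta_k\theta(y_j,y'_k)$. So $\|F\|\le\|f\|\|g\|$, and $F=1\cdot F$ is a single product of norm at most $\|f\|\|g\|$. Lemma 2 says nothing about the full question. The work ahead is to make the wrong splittings of $y_jy'_k$ useless without harming the right one.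

## 2. Weak product, skew space, and the statements to be proved

**Definition (weak product).** $\mathscr H^2\odot\mathscr H^2$ is the Banach space completion of the finite sums $F=\sum_kf_kg_k$, $f_k,g_k\in\mathscr H^2$, under
$$\|F\|_{\mathscr H^2\odot\mathscr H^2}=\inf\sum_k\|f_k\|\|g_k\|,$$
the infimum being over all finite representations of $F$.

**Definition (skew space).** $\mathscr H^2\odot\partial\mathscr H^2$ is the completion of the finite sums $\sum_kf_k\,\partial g_k$, $f_k,g_k\in\mathscr H^2$, under $\inf\sum_k\|f_k\|\|g_k\|$. The space $\partial^{-1}(\mathscr H^2\odot\partial\mathscr H^2)$ consists of the Dirichlet series $F$ with $\partial F\in\mathscr H^2\odot\partial\mathscr H^2$, normed by $\|F\|=|F(+\infty)|+\|\partial F\|_{\mathscr H^2\odot\partial\mathscr H^2}$. Here $F(+\infty)$ is the constant term.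

Write $F_N$ for the $N$-th coefficient of $F$. By Cauchy–Schwarz over the pairs with $mn=N$,
$$|(fg)_N|\le\|f\|\|g\|,\qquad|(f\,\partial g)_N|\le\log N\,\|f\|\|g\|.\tag{2}$$
So the coefficient functionals are continuous for both norms and extend to the completions. Every element of a completion thus has a Dirichlet series, and a series belongs to the space if it is the series of some element. We use nothing more about completions.

As examples, $\|N^{-s}\|_{\mathscr H^2\odot\mathscr H^2}=1$: write $N^{-s}=1\cdot N^{-s}$ for "$\le$" and use (2) for "$\ge$". For $N\ge2$, $N^{-s}=1\cdot\partial\big(-\frac{N^{-s}}{\log N}\big)$ has norm $\frac1{\log N}$ in $\mathscr H^2\odot\partial\mathscr H^2$, again by (2). So $N^{-s}$ has norm $1$ in the skew space as well.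

*The inclusion.* If $F=\sum f_kg_k$ is a finite sum, then $\partial F=\sum(f_k\,\partial g_k+g_k\,\partial f_k)$ has norm at most $2\sum\|f_k\|\|g_k\|$, and $|F(+\infty)|\le\sum\|f_k\|\|g_k\|$ by (2). Hence the skew norm is at most $3\|F\|_{\mathscr H^2\odot\mathscr H^2}$. If finite sums converge in the weak product, their derivatives converge in $\mathscr H^2\odot\partial\mathscr H^2$, and by (2) the coefficients of the limits match. Thus $\mathscr H^2\odot\mathscr H^2\subseteq\partial^{-1}(\mathscr H^2\odot\partial\mathscr H^2)$ continuously. Whether this inclusion is strict is the question, taken from Ole Fredrik Brevig and Karl-Mikael Perfekt, "Weak product spaces of Dirichlet series", arXiv:1510.02019 (2015).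

**Theorem 3.** There are $f,g\in\mathscr H^2$ with $\partial^{-1}(f\,\partial g)\notin\mathscr H^2\odot\mathscr H^2$. Hence $\mathscr H^2\odot\mathscr H^2\subsetneq\partial^{-1}(\mathscr H^2\odot\partial\mathscr H^2)$.

For the stronger form, let $\mathcal P$ be a set of primes.

**Definition (other derivations).** A $\mathcal P$-integer is a positive integer all of whose prime factors lie in $\mathcal P$. Let $\lambda$ be completely additive on $\mathcal P$-integers, $\lambda(mn)=\lambda(m)+\lambda(n)$, with $\lambda(p)>0$ for $p\in\mathcal P$. On series supported on $\mathcal P$-integers put $\partial_\lambda(\sum a_nn^{-s})=-\sum a_n\lambda(n)n^{-s}$, and define $\partial_\lambda^{-1}$ and $\|F\|_\lambda=|F(+\infty)|+\|\partial_\lambda F\|_{\mathscr H^2\odot\partial_\lambda\mathscr H^2}$ as for $\lambda=\log$.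

For $\mathcal P=\{2,3\}$ the $\mathcal P$-integers are $1,2,3,4,6,8,9,12,\dots$. One choice of $\lambda$ is $\Omega$, the number of prime factors with multiplicity (radial differentiation on the polydisc), for example $\Omega(12)=3$. Formula (1) holds for $\partial_\lambda$ with $\theta_\lambda(m,n)=\frac{\lambda(n)}{\lambda(m)+\lambda(n)}$; for example $\theta_\Omega(2,9)=\frac23$.

**Theorem 4.** (a) If $\mathcal P$ is infinite, there are $f,g\in\mathscr H^2$ supported on $\mathcal P$-integers with $\partial_\lambda^{-1}(f\,\partial_\lambda g)\notin\mathscr H^2\odot\mathscr H^2$.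
(b) If $\mathcal P$ has $d\ge44$ elements, every $\kappa$ with $\|F\|_{\mathscr H^2\odot\mathscr H^2}\le\kappa\|F\|_\lambda$ for all Dirichlet polynomials $F$ supported on $\mathcal P$-integers satisfies $\kappa\ge\frac1{14}\big(\log\frac d{44}-1\big)$.

**Corollary 5.** There is $\rho$ such that $(a,b)\mapsto\sum a_mb_n\rho_{mn}$ is bounded on $\ell^2\times\ell^2$, but $(a,b)\mapsto\sum a_mb_n\frac{\log n}{\log m+\log n}\rho_{mn}$ (sum over $mn\ge2$) is unbounded on finitely supported sequences. That is, $\frac{\log n}{\log m+\log n}$ is not a Schur multiplier on bounded multiplicative Hankel matrices.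

Part (a) applies to $\lambda=\log$ and to $\lambda=\Omega$. No optimality is claimed for the rate $\log d$ in (b).

## 3. One prime is not enough

Let $\mathcal P=\{p\}$ and $z=p^{-s}$. Series in $\mathscr H^2$ supported on powers of $p$ are functions $f(z)=\sum a_jz^j$ in the Hardy space $H^2$ of the disc, and $\partial=-\log p\cdot z\frac d{dz}$. So $F=\partial^{-1}(f\,\partial g)$ means $F'=fg'$, $F(0)=0$. On monomials the weight is $\theta(p^a,p^b)=\frac b{a+b}$.

Let $\mathcal Nf$ be the nontangential maximal function and $\mathcal S(F)(\zeta)^2=\int_{\Gamma(\zeta)}|F'|^2\,dA$ the area function over a cone $\Gamma(\zeta)$. Pointwise $\mathcal S(F)\le\mathcal Nf\cdot\mathcal S(g)$. Classical theorems say $\|\mathcal Nf\|_{L^2}\le C\|f\|_{H^2}$, $\|\mathcal S(g)\|_{L^2}\le C\|g\|_{H^2}$, and $\|F\|_{H^1}\le C\|\mathcal S(F)\|_{L^1}$ when $F(0)=0$. Therefore $\|F\|_{H^1}\le C^3\|f\|\|g\|$. By Riesz factorization $F=f_1g_1$ with $\|f_1\|_{H^2}\|g_1\|_{H^2}=\|F\|_{H^1}$. An element of the completion $\mathscr H^2\odot\partial\mathscr H^2$ (with factors supported on powers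 of $p$) is a sum $\sum_kf_k\,\partial g_k$ with $\sum\|f_k\|\|g_k\|<\infty$. So its primitive is an absolutely convergent sum in $H^1$ and is a single product. With one prime the two spaces coincide, and a counterexample must use many primes.

## 4. Multiplicative Hankel matrices as test functionals

To show that a series is not in the weak product we test it against functionals. For finitely supported $\rho:\mathbb N\to\mathbb R$ put
$$H_\rho=(\rho_{mn})_{m,n\ge1},\qquad\ell_\rho(F)=\sum_N\rho_NF_N,$$
and let $\|H_\rho\|$ be the norm of $H_\rho$ on $\ell^2$. The entry at $(m,n)$ depends only on the product $mn$; such matrices are called multiplicative Hankel matrices. For example, if $\rho$ is $1$ at $6$ and $0$ elsewhere, then $H_\rho$ has ones at $(1,6),(2,3),(3,2),(6,1)$ and zeros elsewhere. It permutes the divisors of $6$, so $\|H_\rho\|=1$.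

If $F=\sum_kf_kg_k$ is a finite sum, then $\ell_\rho(F)=\sum_k\sum_{m,n}\rho_{mn}(f_k)_m(g_k)_n$, so $|\ell_\rho(F)|\le\|H_\rho\|\sum_k\|f_k\|\|g_k\|$. Take the infimum over representations, then use density and the continuity of $\ell_\rho$, which is a finite combination of coefficient functionals. This gives
$$|\ell_\rho(F)|\le\|H_\rho\|\,\|F\|_{\mathscr H^2\odot\mathscr H^2}\qquad(F\in\mathscr H^2\odot\mathscr H^2).\tag{3}$$
By (1), $\ell_\rho(\partial^{-1}(f\,\partial g))=\sum_{mn\ge2}\rho_{mn}\theta(m,n)f_mg_n$. So we want $\|H_\rho\|$ bounded while this weighted form is large at unit vectors.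

The first thing to try is Lemma 2: $\rho_N=a_{jk}$ if $N=y_jy'_k$, and $\rho_N=0$ otherwise. The weighted form is at least $\frac12(\log R-1)$. The rows $m=y_j$ and columns $n=y'_k$ form the matrix $A$, of norm at most $\pi$. But $H_\rho$ also contains the row $m=1$, whose square-sum is
$$\sum_{j\ne k}\frac1{(j-k)^2}\ge2(R-1).\tag{4}$$
So $\|H_\rho\|\ge\sqrt{2(R-1)}$, and (3) yields only a quantity of order $\log R/\sqrt R$. This is where the approach stops: the row $m=1$ sees all pairs $(j,k)$ at once. The next proposition repairs this.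

**Proposition 6.** Let $R=2^\nu$, $\nu\ge1$, and let $\mathcal E$ be a finite set of primes. There are a finitely supported $\rho$ and Dirichlet polynomials $f,g$ with $\|f\|=\|g\|=1$, such that $\rho,f,g$ are supported on integers $>1$ whose prime factors lie in a finite set of primes disjoint from $\mathcal E$, and
$$\|H_\rho\|<7,\qquad\ell_\rho\big(\partial^{-1}(f\,\partial g)\big)\ge\tfrac12(\log R-1).$$

## 5. A pair of primes that damps a wrong splitting

Take one product $yy'$ and two extra primes $t_1,t_2$, and replace the integer $yy'$ by the three integers $yy'T$, $T\in\{t_1^2,t_1t_2,t_2^2\}$, each with $\rho=\frac12$. Look at the splittings.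

- Right splitting, $m=yt_a$ and $n=y't_b$: a $2\times2$ matrix with all entries $\frac12$, of norm $1$. It is as strong as before.
- Wrong splitting with $m=1$: a row of three entries $\frac12$, of norm $\frac{\sqrt3}2$. It is damped.
- Wrong splitting with $m=t_a$, $n=yy't_b$: again a $2\times2$ matrix with all entries $\frac12$, of norm $1$. It is not damped.

The damping comes from the count: two choices times two choices give four pairs but only three products. We say that $y$ and $y'$ *share a tag*. If only $y$ carries the tag, we use $T\in\{t_1,t_2\}$ with $\rho=2^{-1/2}$. Then the row $m=1$ has two entries $2^{-1/2}$ and norm $1$: a tag that is not shared damps nothing.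

Now give each index $j$ a set of tags, carried by both $y_j$ and $y'_j$. The two extreme choices fail.

*All tags common.* With $M$ tags carried by every index, each entry in the splitting $(m',\,y_jy'_kn')$ is $a_{jk}2^{-M}$. Consider the $2^M$ rows $m'$ that contain exactly one prime from each tag. They are identical, and each $(j,k)$ allows $2^M$ columns $n'$ with exactly one prime from each tag. So the norm squared of this piece is $2^M\sum_{j\ne k}a_{jk}^24^{-M}2^M=\sum_{j\neq k}a_{jk}^2$, as bad as (4).

*All tags private.* If index $j$ carries $M_j$ tags of its own, then for $j\ne k$ there are $2^{M_j+M_k}$ values of $T$, with entries $a_{jk}2^{-(M_j+M_k)/2}$. The row $m=1$ has square-sum $\sum_{j\neq k}a_{jk}^2$ again.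

The toy computation shows the balance to strike. A row in which no tag appears exactly once is damped by $\frac34$ (in square) for every shared tag. To bring $\sum_{j\ne k}|j-k|^{-2}$ down to a constant, it is enough to damp pairs at distance $l$ by a factor of order $l^2/R^2$, so such pairs should share a multiple of $\log_2(R/l)$ tags. A row in which some tag appears exactly once escapes the damping from that tag. But it then meets only pairs $(j,k)$ one of which carries that tag, and if the tag belongs to an interval of length about $L$, there are few such pairs. Tags attached to overlapping dyadic intervals of all scales satisfy both demands. Each interval gets five copies because $(3/4)^5<\frac14$, which is what makes the damping per scale beat a factor $4$.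

## 6. Dyadic tags, primes, and the symbol

**Step 1: the intervals.** The purpose is to let close indices share many tags. Let $R=2^\nu$, $J=\{0,\dots,R-1\}$. For $0\le r\le\nu-1$ and $0\le v<2^{\nu-r}$ let
$$K_{r,v}=\{j\in J:\ v2^r\le j<(v+2)2^r\},\qquad|K_{r,v}|\le2^{r+1}.$$
If $j\le k\le j+2^r$, choose $v$ with $v2^r\le j<(v+1)2^r$; then $k<(v+2)2^r$. Hence
$$|j-k|\le2^r\ \Longrightarrow\ \text{there is }v\text{ with }j,k\in K_{r,v}.\tag{5}$$
Let $\mathcal T=\{(r,v,e):1\le e\le5\}$ be the set of tags, five copies of each interval, and call $r$ the *scale* of $(r,v,e)$. Put $S_j=\{(r,v,e)\in\mathcal T:j\in K_{r,v}\}$, let $c_j\in\{0,1\}^{\mathcal T}$ be its indicator, and write $|x|=\sum_qx_q$ for $x\in\mathbb Z^{\mathcal T}$.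

For $R=4$ the intervals are $K_{0,0}=\{0,1\}$, $K_{0,1}=\{1,2\}$, $K_{0,2}=\{2,3\}$, $K_{0,3}=\{3\}$, $K_{1,0}=J$, $K_{1,1}=\{2,3\}$. The indices $0,1$ share two intervals, hence $10$ tags, while $0,2$ share only $K_{1,0}$, hence $5$.

**Step 2: the primes.** The purpose is to repeat the growth of Section 1 with room for the tags. Choose distinct primes outside $\mathcal E$ as follows. First choose $t_{q,1},t_{q,2}$ for $q\in\mathcal T$, and let $\Lambda$ be the logarithm of the product of all of them. Then choose, in the order $y_0,y_0',y_1,y'_1,y_2,\dots$ (up to $y'_{R-1}$), the prime $y_0$ larger than all the $t$'s, and each next prime so large that its logarithm is at least $3(\log(\text{previous one})+\Lambda)$. The logarithms increase, so each of these primes satisfies the inequality with respect to every earlier one.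

**Step 3: profiles.** The purpose is to count the integers made of the $t$'s. For $x\in\mathbb N_0^{\mathcal T}$ let $\mathcal M(x)$ be the set of integers $\prod_qt_{q,1}^{\alpha_q}t_{q,2}^{\beta_q}$ with $\alpha_q+\beta_q=x_q$ for all $q$. Such an integer has *profile* $x$, and profiles add under multiplication. There are $x_q+1$ choices of $(\alpha_q,\beta_q)$, so
$$|\mathcal M(x)|=\prod_q(x_q+1)=2^{|x|}w(x)^2,\qquad w(x)=\prod_q\omega(x_q),\quad\omega(e)^2=(e+1)2^{-e}.\tag{6}$$
Thus $\omega(0)=\omega(1)=1$, $\omega(2)^2=\frac34$, and $0\le\omega\le1$. In particular $|\mathcal M(c_j)|=2^{|c_j|}$. Put $w(x)=0$ if $x\in\mathbb Z^{\mathcal T}$ has a negative coordinate.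

**Step 4: the symbol.** Put
$$\rho_N=a_{jk}\,2^{-(|c_j|+|c_k|)/2}\quad\text{if }N=y_jy'_kT,\ T\in\mathcal M(c_j+c_k);\qquad\rho_N=0\ \text{otherwise.}\tag{7}$$
The integer $N$ determines $j$, $k$, $T$, so this is well defined, and $\rho$ is finitely supported on integers $>1$ with prime factors outside $\mathcal E$.

## 7. The bound $\|H_\rho\|<7$

In this section $m',n'$ denote products of the primes $t_{q,1},t_{q,2}$, with profiles $x$ and $z$.

**Step 1: four blocks.** The purpose is to separate right and wrong splittings. If $\rho_{mn}\ne0$, the primes $y_j$ and $y'_k$ each go to $m$ or to $n$, so $(m,n)$ is one of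
$$(y_jm',\,y'_kn'),\quad(y'_km',\,y_jn'),\quad(m',\,y_jy'_kn'),\quad(y_jy'_km',\,n').$$
The four row types are pairwise disjoint, and so are the four column types. Hence, after reordering rows and columns, $H_\rho$ is a direct sum of four blocks (and zeros). Since $\rho_{mn}=\rho_{nm}$, the second block is the transpose of the first and the fourth that of the third. With $N_1,N_2$ the norms of the first and third blocks,
$$\|H_\rho\|=\max(N_1,N_2).$$

**Step 2: reduction to profiles.** The purpose is to replace integers by vectors in $\mathbb N_0^{\mathcal T}$. In each block, besides the labels $j,k$, the entry depends on $m',n'$ only through $x,z$, because $m'n'\in\mathcal M(c_j+c_k)$ exactly when $x+z=c_j+c_k$. For each row label (whichever of $j,k$ occur in the row) and each profile $x$, take the normalized indicator vector of the rows with that label and $m'\in\mathcal M(x)$; do the same for columns. These vectors are orthonormal. The block vanishes on the orthogonal complement of the column vectors and maps into the span of the row vectors. So its norm is that of the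 matrix in these bases, whose entries are the old ones times
$$|\mathcal M(x)|^{1/2}|\mathcal M(z)|^{1/2}=2^{(|x|+|z|)/2}w(x)w(z).$$
Where the entry is nonzero, $|x|+|z|=|c_j|+|c_k|$, and the power of $2$ cancels that in (7). The reduced entries are
$$a_{jk}\,w(x)\,w(z)\,\mathbf 1[x+z=c_j+c_k].\tag{8}$$

**Step 3: $N_1\le\pi$.** The purpose is to see that the right splitting is no worse than $A$. Rows are $(j,x)$, columns are $(k,z)$. The entry vanishes unless $x-c_j=c_k-z$; call this vector $h\in\mathbb Z^{\mathcal T}$. A row determines $h=x-c_j$, and a column determines $h=c_k-z$. So the matrix is a direct sum over $h$, and the $h$-th summand is a submatrix of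
$$\big(w(c_j+h)\,a_{jk}\,w(c_k-h)\big)_{j,k\in J}.$$
This is $A$ multiplied on both sides by diagonal matrices with entries in $[0,1]$, so its norm is at most $\|A\|\le\pi$ by Lemma 1(i).

**Step 4: $N_2^2$ is a row sum.** The purpose is to turn the wrong splitting into a scalar estimate. In the third block rows are $x$ and columns are $(j,k,z)$. By (8) the column $(j,k,z)$ has its only possible nonzero entry in the row $x=c_j+c_k-z$. So different rows have disjoint supports, and
$$N_2^2=\sup_x\Sigma(x),\qquad\Sigma(x)=\sum_{j\ne k}\frac{w(x)^2\,w(c_j+c_k-x)^2}{(j-k)^2}.\tag{9}$$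

**Step 5: size of one term.** The purpose is to express a term of (9) through shared tags. Fix $x\in\mathbb N_0^{\mathcal T}$ and a pair $j\ne k$ with nonzero term, and let $\sigma_q=c_j(q)+c_k(q)\in\{0,1,2\}$. Then $0\le x_q\le\sigma_q$ for all $q$. The factor $\omega(x_q)^2\omega(\sigma_q-x_q)^2$ equals $1$ if $\sigma_q\le1$, since only $\omega(0)$ and $\omega(1)$ occur. If $\sigma_q=2$, it equals $1$ for $x_q=1$ and $\omega(0)^2\omega(2)^2=\frac34$ for $x_q\in\{0,2\}$. Moreover $\sigma_q=2$ means $q\in S_j\cap S_k$, and $x_q=1$ forces $\sigma_q\ge1$. With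
$$X=\{q\in\mathcal T:x_q=1\}$$
we obtain: the term is nonzero only if
$$X\subset S_j\cup S_k,\quad\text{and then it is at most }\ \frac1{(j-k)^2}\Big(\frac34\Big)^{|(S_j\cap S_k)\setminus X|}.\tag{10}$$

**Step 6: damping by distance.** The purpose is to make (10) depend on $l=|j-k|$ only. Let $r_0$ be the smallest scale of an element of $X$, with $r_0=\nu$ if $X=\emptyset$, and put $L=2^{r_0}$. Let $r<r_0$ be a scale with $2^r\ge l$. By (5) some $K_{r,v}$ contains $j$ and $k$, so its five copies lie in $S_j\cap S_k$. None of them lies in $X$, as $r<r_0$. Since $(3/4)^5=\frac{243}{1024}<\frac14$, the term is at most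
$$l^{-2}4^{-\tau},\qquad\tau=\#\{0\le r<r_0:\ 2^r\ge l\}.$$
If $l\le L$, then $\tau=r_0-\lceil\log_2l\rceil\ge r_0-1-\log_2l$, so $4^{-\tau}\le4\,l^2/L^2$ and the term is at most $4/L^2$. If $l>L$, the term is at most $l^{-2}$. For fixed $j$ there are at most two $k$ with $|j-k|=l$, so the sum over $k$ of these bounds is at most
$$2\Big(L\cdot\frac4{L^2}+\sum_{l>L}\frac1{l^2}\Big)\le2\Big(\frac4L+\frac1L\Big)=\frac{10}L,\tag{11}$$
and the same holds for fixed $k$ and the sum over $j$.

**Step 7: $N_2^2\le40$.** The purpose is to count the pairs that the row $x$ meets. If $X=\emptyset$, then $L=R$, and summing (11) over the $R$ values of $j$ gives $\Sigma(x)\le10$. If $X\ne\emptyset$, pick $(r_0,v,e)\in X$. By (10) every nonzero term has $(r_0,v,e)\in S_j\cup S_k$, that is, $j\in K_{r_0,v}$ or $k\in K_{r_0,v}$. Since $|K_{r_0,v}|\le2^{r_0+1}=2L$, (11) gives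
$$\Sigma(x)\le2\cdot2L\cdot\frac{10}L=40.$$
Hence $\|H_\rho\|\le\max(\pi,\sqrt{40})<7$.

## 8. The skew pairing

**Step 1: the test functions.** The purpose is to spread the $f,g$ of Lemma 2 evenly over the tags. Let
$$f=R^{-1/2}\sum_{j\in J}2^{-|c_j|/2}\sum_{m'\in\mathcal M(c_j)}(y_jm')^{-s},\qquad g=R^{-1/2}\sum_{k\in J}2^{-|c_k|/2}\sum_{n'\in\mathcal M(c_k)}(y'_kn')^{-s}.$$
The integers involved are distinct and $|\mathcal M(c_j)|=2^{|c_j|}$, so $\|f\|^2=\frac1R\sum_j1=1$, and likewise $\|g\|=1$. Both are supported on integers $>1$.

**Step 2: the pairing as a weighted sum of $A$.** If $m'\in\mathcal M(c_j)$ and $n'\in\mathcal M(c_k)$, then $m'n'\in\mathcal M(c_j+c_k)$, so $\rho$ at $y_jm'\cdot y'_kn'$ is $a_{jk}2^{-(|c_j|+|c_k|)/2}$. By (1),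
$$\ell_\rho(\partial^{-1}(f\,\partial g))=\frac1R\sum_{j\ne k}a_{jk}\bar\theta_{jk},\qquad\bar\theta_{jk}=2^{-|c_j|-|c_k|}\sum_{m'\in\mathcal M(c_j)}\ \sum_{n'\in\mathcal M(c_k)}\theta(y_jm',\,y'_kn').\tag{12}$$
The sum in $\bar\theta_{jk}$ has $2^{|c_j|+|c_k|}$ terms, so $\bar\theta_{jk}$ is an average of values of $\theta$.

**Step 3: the weights are still triangular.** Since $c_j$ and $c_k$ are $0/1$ vectors, $m'$ and $n'$ are products of distinct $t$'s, so $\log m',\log n'\le\Lambda$. If $j<k$, then $y'_k$ was chosen after $y_j$, and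
$$\log(y_jm')\le\log y_j+\Lambda\le\tfrac13\log y'_k\le\tfrac13\log(y'_kn'),$$
so each $\theta\ge\frac34$ and $\bar\theta_{jk}\ge\frac34$. If $j>k$, then $y_j$ was chosen after $y'_k$, and
$$\log(y'_kn')\le\log y'_k+\Lambda\le\tfrac13\log y_j\le\tfrac13\log(y_jm'),$$
so $\bar\theta_{jk}\le\frac14$. Lemma 1(ii) and (12) give $\ell_\rho(\partial^{-1}(f\,\partial g))\ge\frac12(\log R-1)$. With Section 7, Proposition 6 is proved. $\blacksquare$

## 9. A single skew product outside the weak product

**Proof of Theorem 3.** *Gluing.* To get one pair $(f,g)$ that works against infinitely many functionals, apply Proposition 6 successively for $i=1,2,\dots$ with $\nu_i=4^i$, $R_i=2^{\nu_i}$, and $\mathcal E$ the set of primes used in the previous steps. We get $\rho_i,f_i,g_i$ supported on $\mathcal P_i$-integers $>1$, where the finite sets $\mathcal P_i$ of primes are pairwise disjoint. Put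
$$f=\sum_i2^{-i/2}f_i,\qquad g=\sum_i2^{-i/2}g_i,\qquad F=\partial^{-1}(f\,\partial g).$$
The $f_i$ have disjoint supports, so $\|f\|^2=\sum_i2^{-i}=1$, and likewise $\|g\|=1$. Also $F(+\infty)=0$ and $\partial F=f\,\partial g$, so $F$ is in the skew space with norm at most $1$.

*Testing.* Suppose $\rho_i(N)\ne0$ and $mn=N$. Then $m,n$ are $\mathcal P_i$-integers. For $i'\ne i$ the function $f_{i'}$ has no coefficient at a $\mathcal P_i$-integer, because it lives on $\mathcal P_{i'}$-integers $>1$. So the coefficients of $f$ at $m$ and of $g$ at $n$ are $2^{-i/2}f_i(m)$ and $2^{-i/2}g_i(n)$. Hence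
$$\ell_{\rho_i}(F)=2^{-i}\ell_{\rho_i}(\partial^{-1}(f_i\,\partial g_i))\ge2^{-i-1}(4^i\log2-1)\longrightarrow\infty.\tag{13}$$
If $F$ were in $\mathscr H^2\odot\mathscr H^2$, then (3) would give $|\ell_{\rho_i}(F)|\le7\|F\|_{\mathscr H^2\odot\mathscr H^2}$ for all $i$, a contradiction. With the inclusion proved in Section 2, strictness follows. $\blacksquare$

**Proof of Corollary 5.** Let $\rho=\sum_i2^{-i}\rho_i$ with the same $\rho_i$; their supports are disjoint, so the pointwise sum is well defined. Then $\|H_\rho\|\le\sum_i2^{-i}\cdot7=7$. If $f_i(m)g_i(n)\ne0$, then $mn$ is a $\mathcal P_i$-integer $>1$, so among the $\rho_{i'}$ only $\rho_i$ can be nonzero at $mn$. So the weighted form of $\rho$ at the finitely supported unit vectors $(f_i,g_i)$ equals $2^{-i}\ell_{\rho_i}(\partial^{-1}(f_i\,\partial g_i))$, which tends to infinity by (13). $\blacksquare$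

## 10. Few primes and other derivations: powers in place of large primes

When $\mathcal P$ is finite, or when $\lambda=\Omega$ gives every prime the same size, we cannot choose large primes $y_j,y'_k$. But $\lambda(p^E)=E\lambda(p)$ is as large as we like, so powers can replace them. The price is that a power $p^E$ can be split between $m$ and $n$, which creates new blocks.

**Step 1: the modified construction.** Keep $J,\mathcal T,S_j,c_j,A$. Take distinct primes $t_{q,1},t_{q,2},p_j,p'_k$ of $\mathcal P$, and let $\Lambda=\lambda\big(\prod_qt_{q,1}t_{q,2}\big)$. Put $Y_j=p_j^{E_j}$ and $Y'_k=p_k'^{E'_k}$. The positive exponents are chosen successively, in the order $Y_0,Y'_0,Y_1,Y'_1,\dots$, so that $\lambda(\text{next})\ge3(\lambda(\text{previous})+\Lambda)$; this is possible because $\lambda>0$ on $\mathcal P$. Define $\rho,f,g$ as in (7) and in Section 8 with $Y_j,Y'_k$ in place of $y_j,y'_k$. Again $\|f\|=\|g\|=1$, and $N=Y_jY'_kT$ determines $j,k,T$.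

**Step 2: lower bound.** Section 8 used only additivity and positivity of the logarithm, the growth condition, and $\log m',\log n'\le\Lambda$. All hold for $\lambda$. So the same chain of inequalities gives averages of $\theta_\lambda$ that are $\ge\frac34$ for $j<k$ and $\le\frac14$ for $j>k$, and Lemma 1(ii) yields
$$\ell_\rho(\partial_\lambda^{-1}(f\,\partial_\lambda g))\ge\tfrac12(\log R-1).\tag{14}$$

**Step 3: nine blocks.** The purpose is to sort the ways of splitting the two powers. If $\rho_{mn}\ne0$, then for some $j\neq k$ and $0\le\alpha\le E_j$, $0\le\beta\le E'_k$,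
$$m=p_j^\alpha\,p_k'^\beta\,m',\qquad n=p_j^{E_j-\alpha}\,p_k'^{E'_k-\beta}\,n'.$$
Give the exponent $\alpha$ the status $0$ if $\alpha=0$, $1$ if $\alpha=E_j$, and $\ast$ if $0<\alpha<E_j$; do the same for $\beta$ and $E'_k$. The pair of statuses is determined by $m$ alone: if $m$ is divisible by one of the $p_j$, we read off $j$ and $\alpha$, and otherwise $\alpha=0$; similarly for $\beta$. It is also determined by $n$ alone, with $0$ and $1$ interchanged. So $H_\rho$ is a direct sum of nine blocks, labeled by the status pair of $m$. The reduction to profiles applies within each block, with $\alpha$ and $\beta$ (where they are visible) added to the labels, and the reduced entries are again (8).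

**Step 4: norms of the nine blocks.**

- $(1,0)$: rows $Y_jm'$, columns $Y'_kn'$. This is the reduced matrix of Section 7, Step 3, of norm at most $\pi$. The block $(0,1)$ is its transpose.
- $(0,0)$: rows $m'$, columns $Y_jY'_kn'$. This is the reduced matrix of Section 7, Steps 4–7, of norm at most $\sqrt{40}$. The block $(1,1)$ is its transpose.
- $(\ast,\ast)$: both $m$ and $n$ determine $j,\alpha,k,\beta$. So the block is a direct sum over $(j,\alpha,k,\beta)$ of the matrices $a_{jk}w(x)w(z)\mathbf 1[x+z=c_j+c_k]$ in $(x,z)$. Each row and each column has at most one nonzero entry, of modulus at most $1$; the norm is at most $1$.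
- $(\ast,0)$: $m=p_j^\alpha m'$ and $n=p_j^{E_j-\alpha}Y'_kn'$. Rows are $(j,\alpha,x)$, columns are $(j,E_j-\alpha,k,z)$. A column determines $j,\alpha,k,z$, hence $x=c_j+c_k-z$, so it meets only one row. The norm squared is therefore the maximal row square-sum, at most $\sup_j\sum_ka_{jk}^2\le2\sum_{l\ge1}l^{-2}=\frac{\pi^2}3$.
- $(0,\ast)$: $m=p_k'^\beta m'$ and $n=Y_jp_k'^{E'_k-\beta}n'$. The same argument with $j,k$ exchanged bounds the norm squared by $\sup_k\sum_ja_{jk}^2\le\frac{\pi^2}3$.
- $(\ast,1)$ and $(1,\ast)$: since $\rho_{mn}=\rho_{nm}$ and passing from $m$ to $n$ interchanges $0$ and $1$, these are the transposes of $(\ast,0)$ and $(0,\ast)$.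

Hence again $\|H_\rho\|\le\sqrt{40}<7$.

**Proof of Theorem 4(a).** Choose pairwise disjoint finite families $\mathcal P_i\subset\mathcal P$, the $i$-th large enough for the construction with $R_i=2^{4^i}$; this is possible because $\mathcal P$ is infinite. Form $f,g$ as in Section 9 and $F=\partial_\lambda^{-1}(f\,\partial_\lambda g)$. The argument of Section 9, with (14) in place of the bound of Proposition 6, gives $\ell_{\rho_i}(F)\ge2^{-i-1}(4^i\log2-1)\to\infty$ while $\|H_{\rho_i}\|<7$. By (3), $F\notin\mathscr H^2\odot\mathscr H^2$. $\blacksquare$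

The inclusion itself persists in this setting. The projection onto series supported on $\mathcal P$-integers is a contraction of $\mathscr H^2$, and it respects products, because $mn$ is a $\mathcal P$-integer only if $m$ and $n$ are. So a series in $\mathscr H^2\odot\mathscr H^2$ supported on $\mathcal P$-integers can be represented with factors supported there, and the product rule for $\partial_\lambda$ applies as in Section 2. Thus the inclusion is strict over every infinite set of primes and for every such $\partial_\lambda$.

**Proof of Theorem 4(b).** *Counting primes.* There are $\sum_{r=0}^{\nu-1}2^{\nu-r}=2R-2$ intervals, hence $5(2R-2)$ tags and $20R-20$ primes $t_{q,1},t_{q,2}$. With the $2R$ primes $p_j,p'_k$ this makes at most $22R$ primes. Let $R=2^\nu$, $\nu\ge1$, be the largest power of two with $22R\le d$. It exists because $d\ge44$, and $d<44R$ by maximality. So the construction can be carried out inside $\mathcal P$.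

*Comparing norms.* Let $F=\partial_\lambda^{-1}(f\,\partial_\lambda g)$. It is a Dirichlet polynomial supported on $\mathcal P$-integers with $F(+\infty)=0$ and $\partial_\lambda F=f\,\partial_\lambda g$, so $\|F\|_\lambda\le\|f\|\|g\|=1$. By (3) with $\|H_\rho\|<7$, and by (14),
$$\kappa\ge\kappa\|F\|_\lambda\ge\|F\|_{\mathscr H^2\odot\mathscr H^2}\ge\tfrac17\,\ell_\rho(F)\ge\tfrac1{14}(\log R-1)\ge\tfrac1{14}\Big(\log\frac d{44}-1\Big).\qquad\blacksquare$$
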